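\title{$Q$-polynomial graphs whose adjacency algebra is not closed under the entrywise product}

\begin{abstract}
A finite connected graph is $Q$-polynomial if the eigenspaces of its adjacency matrix can be ordered $V_0,\dots,V_d$ so that each sum $V_0+\dots+V_i$ is spanned by the entrywise products of at most $i$ vectors of $V_1$. Distance-regularity is not assumed. We disprove the conjecture that the adjacency algebra $M$ of such a graph is closed under the entrywise product. For every prime power $q\ge 3$ we construct a vertex-transitive counterexample on $2q^3$ vertices with $d=3$; the one with $q=3$ has $54$ vertices, valency $11$ and spectrum $11^1,2^{34},(-4)^{18},(-7)^1$. We also show that the conjecture holds for $d\le 2$, give an exact criterion for $M$ to be closed, and decide closure when $d=3$ and $\dim V_3=1$.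
\end{abstract}

\section{Introduction}

Throughout, $\Gamma$ is a finite, undirected, connected graph without loops or multiple edges, with vertex set $X$, $n=|X|$ vertices and diameter $D\ge1$. Its adjacency matrix $A\in\mathrm{Mat}_X(\mathbb R)$ acts on $V=\mathbb R^X$, and since $A$ is symmetric, $V$ is the orthogonal direct sum of the eigenspaces of $A$. We write $\circ$ for the entrywise (Hadamard) product, both of vectors and of matrices, $\mathbf 1$ for the all-ones vector and $J$ for the all-ones matrix. For a subspace $W\subseteq V$ and $\ell\ge1$, let $W^{\circ\ell}$ be the span of all products $u_1\circ\dots\circ u_\ell$ with $u_1,\dots,u_\ell\in W$, and put $W^{\circ0}=\mathbb R\mathbf 1$.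

\begin{definition}\label{def:Q}
An ordering $V_0,\dots,V_d$ of the eigenspaces of $A$ is \emph{$Q$-polynomial} if
\begin{equation}\label{eq:Q}
\sum_{\ell=0}^iV_\ell=\sum_{\ell=0}^iV_1^{\circ\ell}\qquad(0\le i\le d).
\end{equation}
The graph $\Gamma$ is \emph{$Q$-polynomial} if such an ordering exists.
\end{definition}

Think of the vectors of $V_1$ as coordinate functions on $X$. The right side of \eqref{eq:Q} is then the space of functions on $X$ given by polynomials of degree at most $i$ in these coordinates, and \eqref{eq:Q} says that the eigenspaces of $A$ are graded by degree: $V_i$ consists of the polynomials of degree at most $i$ that are orthogonal to all polynomials of smaller degree.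

\begin{example}\label{ex:cube}
Let $\Gamma$ be the $d$-cube: $X=\{0,1\}^d$, and two vertices are adjacent when they differ in one coordinate. For $S\subseteq\{1,\dots,d\}$ put $\chi_S(x)=(-1)^{\sum_{j\in S}x_j}$. These $2^d$ vectors are pairwise orthogonal. Changing coordinate $j$ reverses the sign of $\chi_S$ exactly when $j\in S$, so $A\chi_S=(d-2|S|)\chi_S$, and the eigenspaces are $V_i=\mathrm{Span}\{\chi_S:|S|=i\}$. Since $\chi_S\circ\chi_T=\chi_{S\triangle T}$, a product of $\ell$ vectors $\chi_{\{j\}}$ is a $\chi_S$ with $|S|\le\ell$, and every $\chi_S$ with $|S|=\ell$ is such a product. Hence \eqref{eq:Q} holds.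
\end{example}

The \emph{adjacency algebra} of $\Gamma$ is $M=\mathrm{Span}\{I,A,A^2,\dots\}$, the set of real polynomials in $A$. It is closed under the matrix product by construction. The following conjecture, posed in \cite{Ter}, concerns the other product.

\begin{quote}
\textbf{Conjecture.} \emph{If $\Gamma$ is $Q$-polynomial, then $B\circ C\in M$ for all $B,C\in M$.}
\end{quote}

A space of matrices spanned by $0/1$ matrices with pairwise disjoint supports is closed under $\circ$, and this is how closure arises in the basic examples. Recall that $\Gamma$ is \emph{distance-regular} if, for vertices $x,y$ at distance $i$, the numbers $c_i,a_i,b_i$ of neighbors of $x$ at distance $i-1,i,i+1$ from $y$ depend only on $i$. The $0/1$ matrices $A_i$ that record distance $i$ then satisfy $AA_i=b_{i-1}A_{i-1}+a_iA_i+c_{i+1}A_{i+1}$ with $c_{i+1}>0$ for $i<D$. So each $A_i$ is a polynomial in $A$, the span of the $A_i$ contains $I$ and is stable under multiplication by $A$, and therefore $M=\mathrm{Span}\{A_0,\dots,A_D\}$ is closed under $\circ$. The $d$-cube is an instance, with $c_i=i$, $a_i=0$,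 $b_i=d-i$. The Conjecture asks whether \eqref{eq:Q} can take over the role of distance-regularity. There is reason to expect this. The Conjecture holds when $d\le2$ (Theorem~\ref{thm:small}). In general, if $E_1$ is the orthogonal projection onto $V_1$, then \eqref{eq:Q} makes the entrywise powers $J,E_1,E_1^{\circ2},\dots,E_1^{\circ d}$ linearly independent, they are $\dim M$ in number, and the columns of $E_1^{\circ\ell}$ lie in $V_0+\dots+V_\ell$. They look like a second basis of $M$, and $M$ is closed exactly when they are one (Theorem~\ref{thm:crit}). But a matrix in $M$ must act as a scalar on each eigenspace, and \eqref{eq:Q} only controls column spaces. The following graphs exploit this gap.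

Let $q$ be a prime power, $F=\mathbb F_q$ and $K=F^2$, with $x\cdot y=x_1y_1+x_2y_2$. The graph $\Gamma_q$ has vertex set $X=X^+\sqcup X^-$, where $X^\pm=\{(x,g)^\pm:x\in K,\ g\in F\}$, so $n=2q^3$. We call $X^+$ and $X^-$ the \emph{sides}, and the $q$-sets $\{(x,g)^+:g\in F\}$ and $\{(x,g)^-:g\in F\}$ the \emph{fibers}. Two distinct vertices on the same side are adjacent when they lie in the same fiber, and $(x,g)^+$ is adjacent to $(y,h)^-$ when
\[
g+h=x\cdot y .
\]
Thus each fiber is a clique, any two fibers on opposite sides are joined by a perfect matching, and $\Gamma_q$ is regular of valency $q^2+q-1$.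

\begin{theorem}\label{thm:main}
Let $q\ge3$ be a prime power. The graph $\Gamma_q$ is connected, vertex-transitive, of diameter $2$, and $Q$-polynomial with $d=3$, but $A\circ A^2\notin M$. Hence the Conjecture is false.
\end{theorem}

Section~\ref{sec:closure} treats $d\le2$ and the criterion for closure. Section~\ref{sec:three} decides closure when $d=3$ and $\dim V_3=1$ (Theorem~\ref{thm:three}) and thereby shows what a counterexample of this type must look like. Sections~\ref{sec:graph} and~\ref{sec:products} prove Theorem~\ref{thm:main}; that proof does not depend on the three other theorems.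

\section{Closure for $d\le2$ and a criterion for closure}\label{sec:closure}

In this section and the next, $\Gamma$ is $Q$-polynomial with ordering $V_0,\dots,V_d$, the eigenvalue of $A$ on $V_i$ is $\theta_i$, and $E_i$ is the orthogonal projection onto $V_i$. We have $p(A)=\sum_ip(\theta_i)E_i$ for every polynomial $p$, and $E_i=\prod_{j\ne i}(A-\theta_jI)/(\theta_i-\theta_j)$. So $E_0,\dots,E_d$ is a basis of $M$, the elements of $M$ are the matrices that act as a scalar on each $V_i$, and the idempotents of $M$ are the sums $\sum_{i\in S}E_i$. The case $i=0$ of \eqref{eq:Q} reads $V_0=\mathbb R\mathbf 1$. Hence $\mathbf 1$ is an eigenvector of $A$, which means that $\Gamma$ is regular, and $J=nE_0\in M$.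

\begin{theorem}\label{thm:small}
If $d\le2$, then $M$ is closed under $\circ$.
\end{theorem}

\begin{proof}
Since $D\ge1$, the matrix $A$ is nonzero with trace $0$, so $d\ge1$ and $n\ge2$; in particular $I$ and $J$ are linearly independent. If $d=1$, then $\dim M=2$ and $M=\mathrm{Span}\{I,J-I\}$. If $d=2$, then $\dim M=3$, and $A\notin\mathrm{Span}\{I,J\}$ because a matrix $aI+bJ$ has at most two eigenvalues; so $M=\mathrm{Span}\{I,A,J-I-A\}$. In both cases the spanning matrices are $0/1$ matrices with disjoint supports.
\end{proof}

The proof uses \eqref{eq:Q} only for $i=0$, to place $J$ in $M$. Together with Theorem~\ref{thm:main}, it shows that $d=3$ is the least value of $d$ for which the Conjecture fails.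

For larger $d$ we have to pass from \eqref{eq:Q}, a statement about vectors, to a statement about matrices. The entrywise powers of $E_1$ do this. Put $E_1^{\circ0}=J$.

\begin{lemma}\label{lem:col}
For $\ell\ge0$ the column space of $E_1^{\circ\ell}$ is $V_1^{\circ\ell}$. The matrices $E_1^{\circ\ell}$, $0\le\ell\le d$, are linearly independent.
\end{lemma}

\begin{proof}
The case $\ell=0$ is the definition of $V_1^{\circ0}$. Let $\ell\ge1$ and let $c_1,\dots,c_m$ be an orthonormal basis of $V_1$, so that $E_1(x,y)=\sum_jc_j(x)c_j(y)$. Expanding the $\ell$-th power gives $E_1^{\circ\ell}=C_\ell C_\ell^t$, where the columns of $C_\ell$ are the products $c_{j_1}\circ\dots\circ c_{j_\ell}$ over all $\ell$-tuples $(j_1,\dots,j_\ell)$. By multilinearity these columns span $V_1^{\circ\ell}$. A real matrix $C$ has the same column space as $CC^t$, because $CC^t$ and $C^t$ have the same kernel. This proves the first claim.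

If the matrices were dependent, then, as $J\ne0$, some $E_1^{\circ i}$ with $1\le i\le d$ would be a combination of the $E_1^{\circ\ell}$ with $\ell<i$. Then $V_1^{\circ i}\subseteq\sum_{\ell<i}V_1^{\circ\ell}$, so the right side of \eqref{eq:Q} would be the same for $i$ and $i-1$. The left side is not, since it gains $V_i$.
\end{proof}

\begin{theorem}\label{thm:crit}
The algebra $M$ is closed under $\circ$ if and only if $E_1^{\circ\ell}\in M$ for $2\le\ell\le d$.
\end{theorem}

\begin{proof}
If $M$ is closed, it contains the entrywise powers of $E_1\in M$. Conversely, assume $E_1^{\circ\ell}\in M$ for $2\le\ell\le d$. If $d=1$, Theorem~\ref{thm:small} applies, so let $d\ge2$. For a real polynomial $p$ let $p[E_1]$ be the matrix with entries $p(E_1(x,y))$. By Lemma~\ref{lem:col} and $\dim M=d+1$,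
\[
M=\{p[E_1]:\deg p\le d\}.
\]
The entrywise product of two elements of $M$ is therefore $p[E_1]$ with $\deg p\le2d$, and the task is to lower the degree. This is possible once $E_1$ is known to have at most $d+1$ distinct entries.

On the diagonal there is one value. Indeed $E_1^{\circ2}\in M$ (here $d\ge2$ is used), so $E_1^{\circ2}\mathbf 1$ is a multiple of $\mathbf 1$, and its $x$-entry is $\sum_yE_1(x,y)^2=(E_1E_1^t)(x,x)=E_1(x,x)$. Call the common value $\alpha_0$. Off the diagonal there are at most $d$ values: since $I\in M$, we have $I=p_0[E_1]$ with $\deg p_0\le d$, the polynomial $p_0$ is nonzero because $p_0(\alpha_0)=1$, and every off-diagonal entry of $E_1$ is a root of $p_0$.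

By Lagrange interpolation, every polynomial agrees on a set of at most $d+1$ reals with one of degree at most $d$. Hence $p[E_1]\in M$ for every $p$, and $M$ is closed under $\circ$.
\end{proof}

\begin{corollary}\label{cor:levels}
If $M$ is closed under $\circ$, then $E_1$ has exactly $d+1$ distinct entries, and the $0/1$ matrices of the $d+1$ level sets of $E_1$ form a basis of $M$.
\end{corollary}

\begin{proof}
Closure gives $E_1^{\circ\ell}\in M$ for all $\ell$, so by Lemma~\ref{lem:col} the algebra $M$ is the space of all $p[E_1]$. By interpolation this space is spanned by the $0/1$ matrices of the level sets of $E_1$, which are independent. Their number is therefore $\dim M=d+1$.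
\end{proof}

In the $d$-cube, $E_1(x,y)=2^{-d}\sum_j(-1)^{x_j+y_j}=2^{-d}(d-2i)$ for $x,y$ at distance $i$, and the level sets are the distance classes.

\section{Four eigenspaces, the last a line}\label{sec:three}

A counterexample needs $d\ge3$. We take $d=3$ and suppose that the last eigenspace is as small as possible, as it is in the $3$-cube, where the dimensions are $1,3,3,1$. Closure is then decided by two dimensions.

\begin{theorem}\label{thm:three}
Assume $d=3$ and $\dim V_3=1$. Then $\dim V_1\le\dim V_2$, and $M$ is closed under $\circ$ if and only if $\dim V_1=\dim V_2$. In that case, for a suitable ordering of the vertices,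
\[
A=\begin{pmatrix}\epsilon(J-I)&N\\ N^t&\epsilon(J-I)\end{pmatrix}
\]
with $\epsilon\in\{0,1\}$, where $N$ is a square $0/1$ matrix with constant row and column sums and $NN^t,N^tN\in\mathrm{Span}\{I,J\}$.
\end{theorem}

The conditions on $N$ say that any two distinct rows have the same number of $1$'s in common, and likewise any two distinct columns: $N$ is the incidence matrix of a symmetric $2$-design, possibly degenerate.

\begin{proof}
The idea is that entrywise multiplication by $nE_3$ is conjugation by a diagonal sign matrix, which permits us to follow its effect on subspaces.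

\emph{Step 1: $V_3$ is spanned by a $\pm1$ vector.} Since $d=3$, we have $M=\mathrm{Span}\{I,A,A^2,A^3\}$, and $(A-\theta_1I)(A-\theta_2I)(A-\theta_3I)$ is a multiple of $E_0=J/n$. So $M\subseteq\mathrm{Span}\{I,A,A^2,J\}$. These four matrices have constant diagonal (for $A^2$ it is the valency), hence so does $E_3$. As $E_3$ has rank one and trace one, $E_3=ww^t/n$ for a vector $w$ spanning $V_3$ with $w(x)^2=1$ for all $x$. Let $X^\pm=\{x:w(x)=\pm1\}$. Since $w\perp\mathbf 1$, both sets have size $n/2$, and $n/2\ge2$ because there are four eigenspaces. Let $\Delta=\mathrm{diag}(w)$, a symmetric matrix with $\Delta^2=I$. Then $\Delta u=w\circ u$ for vectors $u$, and $ww^t\circ B=\Delta B\Delta$ for matrices $B$.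

\emph{Step 2: $\Delta V_1\subseteq V_2$.} For $u,v\in V_1$,
\[
\langle\Delta u,\mathbf 1\rangle=\langle u,w\rangle=0,\qquad
\langle\Delta u,w\rangle=\langle u,\mathbf 1\rangle=0,\qquad
\langle\Delta u,v\rangle=\langle w,u\circ v\rangle=0 .
\]
The last equality is the case $i=2$ of \eqref{eq:Q}: $u\circ v\in V_0+V_1+V_2=w^\perp$. So $\Delta u$ is orthogonal to $V_0,V_3,V_1$ and lies in $V_2$. As $\Delta$ is invertible, $\dim V_1\le\dim V_2$.

\emph{Step 3: closure implies equality.} If $M$ is closed, then $\Delta E_1\Delta=nE_3\circ E_1\in M$. This matrix is the orthogonal projection onto $\Delta V_1$. Being an idempotent of $M$, it has as image a sum of eigenspaces; the image is nonzero and contained in $V_2$, so $\Delta V_1=V_2$.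

\emph{Step 4: equality implies closure.} Let $\dim V_1=\dim V_2$. Then $\Delta V_1=V_2$, so $\Delta E_1\Delta=E_2$ and $\Delta E_2\Delta=E_1$. We look for a basis of $M$ adapted to the partition $X^+\sqcup X^-$; call a pair $(x,y)$ \emph{inner} if $w(x)=w(y)$ and \emph{outer} otherwise. The matrix $G=E_1-E_2$ satisfies $\Delta G\Delta=-G$, that is, $w(x)w(y)G(x,y)=-G(x,y)$, so $G$ vanishes on inner pairs. Since $E_1+E_2=I-E_0-E_3$, we have $M=\mathrm{Span}\{I,J,ww^t,G\}$. Write
\[
A=aI+bJ+c\,ww^t+eG .
\]
Comparing the scalars on $V_1$ and $V_2$ gives $\theta_1=a+e$ and $\theta_2=a-e$, so $e=(\theta_1-\theta_2)/2\ne0$. On inner pairs $A$ agrees with $aI+(b+c)J$. As $A$ is a $0/1$ matrix with zero diagonal and $n/2\ge2$, the number $\epsilon=b+c$ is $0$ or $1$, and both diagonal blocks of $A$ equal $\epsilon(J-I)$. Let $\hat N$ be the matrix that agrees with $A$ on outer pairs and vanishes on inner pairs. The $0/1$ matrix of the outer pairs is $\frac12(J-ww^t)$, and on outer pairs $A$ equals $(b-c)+eG$. Hence $\hat N=eG+\frac{b-c}2(J-ww^t)$, and since $e\ne0$ we get $M=\mathrm{Span}\{I,J,ww^t,\hat N\}$.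 Equivalently, $M$ is spanned by
\[
I,\qquad \tfrac12(J+ww^t)-I,\qquad \hat N,\qquad \tfrac12(J-ww^t)-\hat N,
\]
which are $0/1$ matrices with disjoint supports. So $M$ is closed under $\circ$.

\emph{Step 5: the matrix $N$.} List $X^+$ before $X^-$, so that $\hat N=\begin{pmatrix}0&N\\N^t&0\end{pmatrix}$ with $N$ square. Since $\hat N\in M$, the vector $\mathbf 1$ is an eigenvector of $\hat N$, so all row and column sums of $N$ are equal. Finally $\hat N^2\in M$, say $\hat N^2=\alpha I+\beta J+\gamma ww^t+\delta\hat N$. Its diagonal blocks are $NN^t$ and $N^tN$, and on inner pairs the right side agrees with $\alpha I+(\beta+\gamma)J$.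
\end{proof}

\begin{example}
In the $3$-cube, $w=\chi_{\{1,2,3\}}$ separates even from odd vertices, each vertex is adjacent to all vertices of the other parity except its antipode, and so $\epsilon=0$, $N=J-I$. The complementary graph has adjacency matrix $J-I-A$, with eigenvalues $4,-2,0,2$ on $V_0,\dots,V_3$. It has the same eigenspaces, so it is $Q$-polynomial, and here $\epsilon=1$, $N=I$.
\end{example}

\section{The graphs $\Gamma_q$ and their spectrum}\label{sec:graph}

By Theorem~\ref{thm:three} and its proof, a counterexample with $d=3$ and $\dim V_3=1$ has two halves $X^\pm$ and satisfies $V_2=\Delta V_1\oplus U$ with $U\ne0$. Two things must happen at once. The space $U$ must carry the same eigenvalue as $\Delta V_1$, and it must be reached by products of only two vectors of $V_1$. In $\Gamma_q$ the halves are the sides, and $U$ consists of vectors that are constant on fibers.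

Let $q\ge3$. The pairs of vertices of $\Gamma_q$ fall into five classes, with symmetric $0/1$ matrices
\begin{center}
\begin{tabular}{ll}
$R_0=I$ & equal vertices,\\
$R_1$ & distinct vertices in the same fiber,\\
$R_2$ & vertices on the same side, in different fibers,\\
$R_3$ & $(x,g)^+$ and $(y,h)^-$ with $g+h=x\cdot y$,\\
$R_4$ & $(x,g)^+$ and $(y,h)^-$ with $g+h\ne x\cdot y$.
\end{tabular}
\end{center}
Then $A=R_1+R_3$. Let $\mathbf 1^\pm$ be the indicator vector of $X^\pm$, and put $w=\mathbf 1^+-\mathbf 1^-$ and $\Delta=\mathrm{diag}(w)$.

\subsection{Symmetry and common neighbors}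

\begin{lemma}\label{lem:comb}
The graph $\Gamma_q$ is vertex-transitive, and
\[
A^2=(q^2+q-1)I+(q-2)R_1+qR_2+2R_4 .
\]
Consequently $\Gamma_q$ is connected of diameter $2$, and $A\circ A^2=(q-2)R_1$.
\end{lemma}

\begin{proof}
For $a\in F$ and $u\in K$ consider the permutations
\begin{align*}
&(x,g)^+\mapsto(x,g+a)^+,\quad (y,h)^-\mapsto(y,h-a)^-;\\
&(x,g)^+\mapsto(x+u,g)^+,\quad (y,h)^-\mapsto(y,h+u\cdot y)^-;\\
&(x,g)^\pm\mapsto(x,g)^\mp .
\end{align*}
Each sends fibers to fibers. Each preserves the relation $g+h=x\cdot y$: the first because $(g+a)+(h-a)=g+h$, the second because $u\cdot y$ is added to both sides, the third because the relation is symmetric in $(x,g)$ and $(y,h)$. So all are automorphisms. The first two types act transitively on $X^+$ and the third swaps the sides.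

The entry $A^2(v,v')$ counts common neighbors. By the swap we may assume $v=(x,g)^+$.

Let $v'=(x',g')^+\neq v$. A common neighbor $(y,h)^-$ satisfies $g+h=x\cdot y$ and $g'+h=x'\cdot y$, so it corresponds to a solution $y$ of $(x-x')\cdot y=g-g'$. If $x=x'$ there is no solution, since $g\ne g'$, and the common neighbors are the other $q-2$ vertices of the fiber. If $x\ne x'$ there are $q$ solutions, since a nonzero linear form on $F^2$ takes each value $q$ times, and there is no common neighbor in $X^+$.

Let $v'=(y,h)^-$. A common neighbor in $X^+$ lies in the fiber of $v$, differs from $v$, and is adjacent to $v'$, so it is $(x,x\cdot y-h)^+$ provided $x\cdot y-h\ne g$. In the same way the only candidate in $X^-$ is $(y,x\cdot y-g)^-$, provided $x\cdot y-g\ne h$. So there are no common neighbors if $g+h=x\cdot y$, and two otherwise.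

The nonadjacent pairs are those of $R_2$ and $R_4$; they exist and have common neighbors, so the diameter is $2$. Restricting $A^2$ to the support of $A=R_1+R_3$ gives $A\circ A^2=(q-2)R_1$.
\end{proof}

\subsection{The case $q=3$ by hand}\label{sub:three}

Let $F=\{0,1,2\}$ and $\omega=e^{2\pi i/3}$. The graph $\Gamma_3$ consists of $18$ triangles, nine on each side. For $x\in K$ let $e_x$ be the complex vector equal to $\omega^g$ at $(x,g)^+$ and $0$ elsewhere, let $f_x$ be $0$ on $X^+$ and $\frac13\omega^{x\cdot y-h}$ at $(y,h)^-$, and put $u_x=e_x-f_x$. We compute $Au_x$. Since $u_x$ sums to zero on every triangle, the two neighbors of a vertex in its triangle contribute minus the value of $u_x$ at the vertex. The nine neighbors $(y,x'\cdot y-g)^-$ of $(x',g)^+$ contribute $-\frac13\omega^g\sum_y\omega^{(x-x')\cdot y}$, which is $-3\omega^g$ if $x'=x$ and $0$ otherwise. Of the nine neighbors of $(y,h)^-$ in $X^+$, only $(x,x\cdot y-h)^+$ contributes, namely $\omega^{x\cdot y-h}$, which is $-3$ times the value of $u_x$ at $(y,h)^-$. So $Au_x=(-1-3)u_x$. Reversing the sign of $f_x$ gives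 $A(e_x+f_x)=(-1+3)(e_x+f_x)$.

Now take a vector $t$ that is constant on triangles and sums to zero on each side. The neighbors in the triangle contribute twice the value of $t$, and the nine neighbors on the other side, one in each triangle, contribute $0$. So $At=2t$. The eigenvalue $2$ thus arises in two unrelated ways, as $-1+3$ and as $2+0$. We shall see that $V_1$ (eigenvalue $-4$) is spanned by the $18$ vectors $u_x,\overline{u_x}$, and that $V_2$ (eigenvalue $2$) is spanned by their $18$ images under $\Delta$ together with the $16$-dimensional space of vectors $t$.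

Both parts of $V_2$ appear in degree two. Let $x\ne x'$ and let $z=-(x+x')$ be the third point on the line through $x$ and $x'$ in the plane $K$. Since $-2h=h$ in $F$, we have $(x+x')\cdot y-2h=-(z\cdot y-h)$, and so
\[
u_x\circ u_{x'}=\tfrac13\overline{f_z},\qquad u_x\circ u_x=\overline{e_x}+\tfrac13\overline{f_x}.
\]
Every $z$ is the third point of some such pair, so these products and their conjugates yield each $e_z,f_z,\overline{e_z},\overline{f_z}$ separately, and hence $\Delta V_1$. On the other hand $u_x\circ\overline{u_{x'}}$ is $0$ on $X^+$ and $\frac19\omega^{(x-x')\cdot y}$ at $(y,h)^-$, while $u_x\circ\overline{u_x}$ is the indicator of the triangle of $x$ in $X^+$ plus $\frac19\mathbf 1^-$. These vectors are constant on triangles and yield the vectors $t$. The last one has sum $3$ on $X^+$ and $27/9=3$ on $X^-$, so even it is orthogonal to $w$: the vector $w$ is not reached in degree two.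

Finally $A\circ A^2=R_1$ acts as $-1$ on $e_x+f_x$ and as $2$ on $t$. It distinguishes two parts of one eigenspace of $A$, which no polynomial in $A$ can do.

\subsection{The eigenspaces}

To use characters we work in $\mathbb C^X$, with $\langle u,v\rangle=\sum_zu(z)\overline{v(z)}$. Nothing is lost. For a real subspace $W$ put $W_{\mathbb C}=W+iW$. The eigenspaces of $A$ on $\mathbb C^X$ are the $(V_j)_{\mathbb C}$; we have $(W+W')_{\mathbb C}=W_{\mathbb C}+W'_{\mathbb C}$ and, by multilinearity, $(W_{\mathbb C})^{\circ\ell}=(W^{\circ\ell})_{\mathbb C}$; and $W=W_{\mathbb C}\cap\mathbb R^X$. So \eqref{eq:Q} holds over $\mathbb R$ if it holds over $\mathbb C$. From now on $V_j$ denotes the complex eigenspace.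

Fix a nontrivial additive character $\psi$ of $F$, that is, a nonconstant map $\psi:F\to\mathbb C^*$ with $\psi(s+t)=\psi(s)\psi(t)$; then $\overline{\psi(t)}=\psi(-t)$. We use the orthogonality relations: for $c\in F$ and $a\in K$,
\begin{equation}\label{eq:orth}
\sum_{g\in F}\psi(cg)=q\,\delta_{c,0},\qquad\sum_{y\in K}\psi(a\cdot y)=q^2\delta_{a,0}.
\end{equation}
The second is a product of two copies of the first. By \eqref{eq:orth} the $q^2$ functions $y\mapsto\psi(a\cdot y)$ are pairwise orthogonal, so those with $a\ne0$ form a basis of the functions on $K$ with sum zero.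

For $x\in K$ and $c\in F$ let $e_{x,c}$ be the vector equal to $\psi(cg)$ at $(x,g)^+$ and $0$ elsewhere; thus $e_{x,0}$ is the indicator of a fiber. For $c\ne0$ let $f_{x,c}$ be $0$ on $X^+$ and
\[
f_{x,c}\big((y,h)^-\big)=\tfrac1q\,\psi\big(c(x\cdot y-h)\big).
\]
Put $W_\pm=\mathrm{Span}\{e_{x,c}\pm f_{x,c}:x\in K,\ c\ne0\}$, and let $U=U^+\oplus U^-$, where $U^\pm$ consists of the vectors supported on $X^\pm$ that are constant on fibers and have sum zero.

\begin{proposition}\label{prop:spec}
The space $\mathbb C^X$ is the orthogonal direct sum of the five spaces below, and $R_1$, $R_3$, $A$ act on them by the scalars shown.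
\[
\begin{array}{c|c|c|c|c}
\text{space}&\text{dimension}&R_1&R_3&A\\ \hline
\mathbb C\mathbf 1&1&q-1&q^2&q^2+q-1\\
W_-&q^2(q-1)&-1&-q&-q-1\\
W_+&q^2(q-1)&-1&q&q-1\\
U&2(q^2-1)&q-1&0&q-1\\
\mathbb Cw&1&q-1&-q^2&q-1-q^2
\end{array}
\]
The eigenspaces of $A$ are $V_0=\mathbb C\mathbf 1$, $V_1=W_-$, $V_2=W_+\oplus U$ and $V_3=\mathbb Cw$.
\end{proposition}

\begin{proof}
Let $T$ be the space of vectors constant on each fiber. It has dimension $2q^2$, and $T^\perp$ consists of the vectors with sum zero on each fiber. The matrix $I+R_1$ replaces each entry of a vector by the sum over its fiber, so $R_1$ acts as $q-1$ on $T$ and as $-1$ on $T^\perp$.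

We have $T=\mathbb C\mathbf 1\oplus\mathbb Cw\oplus U$, since $\dim U^\pm=q^2-1$. A vertex has exactly one $R_3$-neighbor in each fiber of the opposite side. So for $t\in T$ the entry of $R_3t$ at a vertex is $1/q$ times the sum of $t$ over the opposite side. This gives $R_3U=0$ and $R_3\mathbf 1^\pm=q^2\mathbf 1^\mp$, hence $R_3\mathbf 1=q^2\mathbf 1$ and $R_3w=-q^2w$.

Let $c\ne0$. By \eqref{eq:orth}, $e_{x,c}$ and $f_{x,c}$ lie in $T^\perp$. The vector $R_3e_{x,c}$ vanishes on $X^+$, and its entry at $(y,h)^-$ is the value of $e_{x,c}$ at $(x,x\cdot y-h)^+$. So $R_3e_{x,c}=qf_{x,c}$. The vector $R_3f_{x,c}$ vanishes on $X^-$, and its entry at $(x',g)^+$ is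
\[
\sum_{y\in K}f_{x,c}\big((y,x'\cdot y-g)^-\big)=\frac{\psi(cg)}q\sum_{y\in K}\psi\big(c(x-x')\cdot y\big)=q\,\delta_{x,x'}\psi(cg).
\]
So $R_3f_{x,c}=qe_{x,c}$, and $R_3$ acts on $W_\pm$ as $\pm q$. The $q^2(q-1)$ vectors $e_{x,c}$ with $c\ne0$ are orthogonal by \eqref{eq:orth}, hence independent, so $\dim W_\pm=q^2(q-1)$, as one sees by restricting to $X^+$. Since $W_+\cap W_-=0$ and $\dim T^\perp=2q^2(q-1)$, we get $T^\perp=W_+\oplus W_-$.

The five spaces are orthogonal, because $R_1,R_3$ are real symmetric and the five pairs of scalars are distinct. In the last column, $q^2+q-1>q-1>-q-1>q-1-q^2$, where the last inequality is $q(q-2)>0$. So $A$ has exactly the four stated eigenspaces.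
\end{proof}

For $q=3$ this is the spectrum $11^1,(-4)^{18},2^{34},(-7)^1$.

\section{Products of eigenvectors and the proof of Theorem~\ref{thm:main}}\label{sec:products}

Write $u_{x,c}=e_{x,c}-f_{x,c}$ for the vectors spanning $V_1$, and for $a\in K$ let $\chi_a$ be $0$ on $X^+$ and $\psi(a\cdot y)$ at $(y,h)^-$. Then $\chi_0=\mathbf 1^-$, the $\chi_a$ with $a\ne0$ span $U^-$, and the differences $e_{x,0}-e_{x',0}$ span $U^+$.

\begin{proposition}\label{prop:prod}
We have $V_1^{\circ2}=w^\perp$ and $V_1^{\circ3}\not\subseteq w^\perp$.
\end{proposition}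

\begin{proof}
\emph{$V_1^{\circ2}\subseteq w^\perp$.} We run Step 2 of the proof of Theorem~\ref{thm:three} backward. The space $V_1$ is stable under complex conjugation, as $\overline{u_{x,c}}=u_{x,-c}$, and $\Delta u_{x,c}=e_{x,c}+f_{x,c}$, so $\Delta V_1=W_+$. For $u,v\in V_1$ we get $\langle u\circ v,w\rangle=\langle u,\Delta\overline v\rangle=0$, because $W_-\perp W_+$.

\emph{$w^\perp\subseteq V_1^{\circ2}$.} Let $c,c'\ne0$ and $b=c+c'$. The $e$'s and $f$'s have disjoint supports, so $u_{x,c}\circ u_{x',c'}$ equals $\delta_{x,x'}e_{x,b}$ on $X^+$, and its entry at $(y,h)^-$ is $q^{-2}\psi\big((cx+c'x')\cdot y-bh\big)$. Therefore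
\[
u_{x,c}\circ u_{x',c'}=
\begin{cases}
\frac1qf_{z,b}\ \text{ with }z=(cx+c'x')/b&\text{(i)\ \ if }b\ne0,\ x\ne x',\\[2pt]
e_{x,b}+\frac1qf_{x,b}&\text{(ii)\ \ if }b\ne0,\ x=x',\\[2pt]
\frac1{q^2}\chi_{c(x-x')}&\text{(iii)\ \ if }b=0,\ x\ne x',\\[2pt]
e_{x,0}+\frac1{q^2}\mathbf 1^-&\text{(iv)\ \ if }b=0,\ x=x'.
\end{cases}
\]
By Proposition~\ref{prop:spec}, $w^\perp=\mathbb C\mathbf 1\oplus W_-\oplus W_+\oplus U^+\oplus U^-$, and we produce these summands in turn.

Let $z\in K$ and $b\in F\setminus\{0\}$. To obtain $f_{z,b}$ from (i) we must write $b$ as a sum of two nonzero elements and $z$ as the corresponding weighted mean of two distinct points. Since $q\ge3$, there is $c\in F\setminus\{0,b\}$; put $c'=b-c\ne0$. Take $0\ne a\in K$ and put $x=z+c'a$, $x'=z-ca$. Then $x-x'=ba\ne0$ and $cx+c'x'=bz$. So (i) gives $f_{z,b}\in V_1^{\circ2}$, and then (ii), with both points equal to $z$, gives $e_{z,b}\in V_1^{\circ2}$. Hence $W_\pm\subseteq V_1^{\circ2}$. In (iii) the vector $c(x-x')$ runs over all of $K\setminus\{0\}$, so $U^-\subseteq V_1^{\circ2}$. Differences of two vectors in (iv) span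 $U^+$, and the sum of the vectors in (iv) over all $x\in K$ is $\mathbf 1^++\mathbf 1^-=\mathbf 1$.

\emph{$V_1^{\circ3}\not\subseteq w^\perp$.} Let $c\ne0$. We have just seen that $e_{x,-c}\in V_1^{\circ2}$, so $u_{x,c}\circ e_{x,-c}=e_{x,0}$ lies in $V_1^{\circ3}$, and $\langle e_{x,0},w\rangle=q\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Connectedness, vertex-transitivity and the diameter are in Lemma~\ref{lem:comb}. Order the four eigenspaces as in Proposition~\ref{prop:spec}. For $i=0,1$, both sides of \eqref{eq:Q} coincide because $V_0=\mathbb C\mathbf 1$. For $i=2$ the left side is $w^\perp$, and so is the right side by Proposition~\ref{prop:prod}. For $i=3$ the right side properly contains the hyperplane $w^\perp$, so it equals $\mathbb C^X$. Thus $\Gamma_q$ is $Q$-polynomial with $d=3$.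

Every element of $M$ acts as a scalar on $V_2=W_+\oplus U$, whereas $R_1$ acts as $-1$ on $W_+$ and as $q-1$ on $U$, both nonzero spaces. So $R_1\notin M$, and $A\circ A^2=(q-2)R_1\notin M$ since $q\ne2$.
\end{proof}

Theorem~\ref{thm:three} gives a second proof that $M$ is not closed, since $\dim V_2-\dim V_1=2(q^2-1)>0$. The remarks below give a third one and locate the choices made in the construction.

\begin{remark}[the ambient algebra and the entries of $E_1$]
The space $\mathcal A=\mathrm{Span}\{R_0,\dots,R_4\}$ is closed under $\circ$. Since $J=\sum_iR_i$ and $ww^t=R_0+R_1+R_2-R_3-R_4$, it is also spanned by $I,R_1,R_3,J,ww^t$. These act as scalars on the five spaces of Proposition~\ref{prop:spec}, so by dimension $\mathcal A$ is the span of the five orthogonal projections, and it is closed under the matrix product as well. The algebra $M$ is the four-dimensional subalgebra of matrices that have the same scalar on $W_+$ and on $U$. Let $P$ be the projection onto $W_+$. The proof of Proposition~\ref{prop:spec} gives $P+E_1=I-\frac1q(I+R_1)$ and $R_3=q^2(E_0-E_3)+q(P-E_1)$, where $E_0-E_3=(J-ww^t)/(2q^3)=(R_3+R_4)/q^3$.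 Thus $P-E_1=\big((q-1)R_3-R_4\big)/q^2$, and subtraction yields
\[
2q^2E_1=q(q-1)I-qR_1+0\cdot R_2-(q-1)R_3+R_4 .
\]
So $E_1$ has five distinct entries, one more than Corollary~\ref{cor:levels} allows when $M$ is closed.
\end{remark}

\begin{remark}[why $K=F^2$]
Replace $K$ by $F^k$ in the definition. The computation of Proposition~\ref{prop:spec} goes through with $q^{-k/2}$ in place of $1/q$ in the definition of $f_{x,c}$, and $R_3$ acts on $W_\pm$ as $\pm q^{k/2}$. The eigenvalue of $A$ is $q^{k/2}-1$ on $W_+$ and $q-1$ on $U$. These agree exactly when $k=2$.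
\end{remark}

\begin{remark}[why $q\ge3$]
The hypothesis is used three times: to separate the eigenvalues $-q-1$ and $q-1-q^2$, to choose $c\notin\{0,b\}$, and to have $q-2\ne0$. For $q=2$ the table of Proposition~\ref{prop:spec} is still correct, but $A$ has only the three eigenvalues $5,1,-3$, with $5$ simple. The argument of Theorem~\ref{thm:small} then gives $M=\mathrm{Span}\{I,A,J-I-A\}$, which is closed under $\circ$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Ter} Paul Terwilliger, \emph{Distance-regular graphs, the subconstituent algebra, and the $Q$-polynomial property}, arXiv:2207.07747 (2022).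
\end{thebibliography}
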